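# Divergence-free stress tensors and finite vorticity measures: vanishing on simply connected planar domains

## 1. Domains, stress tensors and solutions

**Domains.** Throughout, $\Omega\subset\mathbb R^2$ is a bounded connected open set with $C^\infty$ boundary. Its boundary components are $\gamma_0$ (outer) and $\gamma_1,\dots,\gamma_m$ (inner), so $\Omega$ is simply connected if and only if $m=0$. A disc has $m=0$ and an annulus has $m=1$. We write $\mathbb D$ for the open unit disc, $\mathbb T=\partial\mathbb D$, $z=x_1+ix_2=re^{i\varphi}$, $dA$ for area, and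
$$\partial_z=\tfrac12(\partial_1-i\partial_2),\qquad \bar\partial=\tfrac12(\partial_1+i\partial_2).$$
Vectors in $\mathbb R^2$ are identified with complex numbers when convenient.

**Stress tensor.** For real $h\in H^1(\Omega)$ put
$$(T_h)_{ij}=2\,\partial_ih\,\partial_jh-\big(|\nabla h|^2+h^2\big)\delta_{ij}\in L^1(\Omega).$$
For smooth $h$ a direct computation gives $\sum_i\partial_i(T_h)_{ij}=2(\Delta h-h)\,\partial_jh$. So a smooth solution of $\Delta h=h$ has divergence-free stress tensor. The converse fails once $\nabla h$ may jump, as the next example shows.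

**Example 1 (one variable).** If $h=h(x_1)$, then $T_h$ is diagonal with entries $h'^2-h^2$ and $-(h'^2+h^2)$, both depending on $x_1$ only. So $\operatorname{div}T_h=0$ says that $h'^2-h^2$ is constant. Take $h=\sinh(a-|x_1|)$ with $a>0$. Then $h'^2-h^2=1$ for $x_1\ne0$, hence $\operatorname{div}T_h=0$, although $h'$ jumps by $-2\cosh a$ at $x_1=0$. Correspondingly $-\Delta h+h=2\cosh a\;\mathcal H^1\llcorner\{x_1=0\}$. The stress tensor does not see the sign of $\nabla h$.

**Solutions.** $\mathcal M(\Omega)$ is the set of real Radon measures $\mu$ on $\Omega$ with $|\mu|(\Omega)<\infty$. A *solution* is a pair $(h,\mu)\in H^1_0(\Omega)\times\mathcal M(\Omega)$ with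
$$-\Delta h+h=\mu\quad\text{in }\mathcal D'(\Omega),\tag{1}$$
$$\sum_{i=1}^2\partial_i\Big[2\,\partial_ih\,\partial_jh-\big(|\nabla h|^2+h^2\big)\delta_{ij}\Big]=0\quad\text{in }\mathcal D'(\Omega),\ j=1,2.\tag{2}$$
The condition "$h=0$ on $\partial\Omega$" is the requirement $h\in H^1_0(\Omega)$. The pair $(0,0)$ is a solution on every $\Omega$; a nontrivial one appears in Section 2. These equations are equilibrium conditions satisfied by limiting vorticities $\mu$ and limiting induced magnetic fields $h$ of solutions of the magnetic Ginzburg–Landau equations (Sandier–Serfaty).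

**The function $\omega$.** Put
$$\omega:=4(\partial_zh)^2=(\partial_1h-i\,\partial_2h)^2=(\partial_1h)^2-(\partial_2h)^2-2i\,\partial_1h\,\partial_2h\in L^1(\Omega),\qquad|\omega|=|\nabla h|^2 .$$
For radial $h$ one has $\partial_zh=\frac12e^{-i\varphi}h'(r)$, so $\omega=h'(r)^2e^{-2i\varphi}$. Write $a=\operatorname{Re}\omega$ and $b=2\,\partial_1h\,\partial_2h=-\operatorname{Im}\omega$. The two equations in (2) read
$$\partial_1a+\partial_2b=\partial_1(h^2),\qquad \partial_1b-\partial_2a=\partial_2(h^2).$$
Since $2\bar\partial\omega=(\partial_1+i\partial_2)(a-ib)=(\partial_1a+\partial_2b)+i(\partial_2a-\partial_1b)$, the pair (2) is equivalent to the single complex equation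
$$\bar\partial\omega=\partial_z(h^2)\quad\text{in }\mathcal D'(\Omega).\tag{3}$$

We can now ask our question. It is known that a smooth bounded star-shaped domain carries only the solution $h\equiv0$, while a suitable annulus $\{r<|x|<R\}$ with $r<2<R$ carries a nontrivial radial one with $\mu$ supported on the circle $\{|x|=2\}$. The problem, from Rémy Rodiac, "Description of limiting vorticities for the magnetic 2D Ginzburg-Landau equations", arXiv:1803.02239 (2018), is this: must $h$ vanish on every smooth bounded simply connected domain? The answer is yes, and simple connectedness is exactly the right condition.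

**Theorem A.** If $\Omega$ is simply connected, every solution has $h\equiv0$ (hence $\mu=0$).

**Theorem B.** If $\Omega$ is not simply connected, there is a solution with $h\not\equiv0$, $h\ge0$, $\mu\ge0$, $\mu\ne0$. So the non-existence property holds if and only if $\Omega$ is simply connected.

**Theorem C.** Let $m=1$ and let $(h,\mu)$ be a solution with $h\not\equiv0$. Then $|\nabla h|^2$ has a continuous representative on $\overline\Omega$ and $|\nabla h|>|h|$ on $\overline\Omega$. There are $L>0$, a function $k\in C^1(\overline\Omega)\cap\bigcap_{p<\infty}W^{2,p}(\Omega)$ with $\nabla k\ne0$ on $\overline\Omega$, $k=0$ on $\gamma_1$, $k=L$ on $\gamma_0$, and a continuous $f:[0,L]\to\mathbb R$ with $f(0)=f(L)=0$ and $f'=\pm1$ with finitely many sign changes $t_1<\dots<t_N$, such that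
$$h=f(k),\qquad\Delta k=f'(k)f(k)\ \text{ a.e.},\qquad \mu=-\sum_i[f'](t_i)\,|\nabla k|\,\mathcal H^1\llcorner\{k=t_i\},$$
where $[f'](t_i)=f'(t_i^+)-f'(t_i^-)$. Each $\{k=t_i\}$ is one $C^1$ Jordan curve separating $\gamma_0$ from $\gamma_1$.

In Theorem A the finiteness $|\mu|(\Omega)<\infty$, rather than local finiteness, is used in one place only: Step 1 of Proposition 3. Nothing is claimed for measures with infinite mass near $\partial\Omega$.

## 2. Radial solutions on discs and annuli

For a radial function $g$ one has $\bar\partial g=\frac12e^{i\varphi}g'$ and $\partial_zg=\frac12e^{-i\varphi}g'$. Multiply (3) by the holomorphic function $z^2$. For radial $h$ we have $z^2\omega=r^2h'^2$, and (3) becomes, away from the origin,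
$$(r^2h'^2)'=2r^2hh'.\tag{4}$$

**The disc, by hand.** Let $\Omega=\{|x|<R\}$ and let $(h,\mu)$ be a solution with $h$ radial. Then $\int_0^Rrh'^2\,dr<\infty$, $h(R)=0$, and $|h(r)|\le\int_r^R|h'|\le C\,(\log(R/r))^{1/2}$ by Cauchy–Schwarz. Hence $r^2hh'=(r^{3/2}h)(r^{1/2}h')\in L^1(0,R)$, and by (4) $E:=r^2h'^2$ has an absolutely continuous representative on $[0,R]$. Since $\int_0^RE\,\frac{dr}r=\int_0^Rrh'^2\,dr<\infty$, we get $E(0)=0$. Integrating (4), and using $r^2h^2\to0$ at $0$ and $h(R)=0$,
$$0\le E(R)=\int_0^Rr^2(h^2)'\,dr=-2\int_0^Rrh^2\,dr\le0 .$$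
So $h\equiv0$.

**The annulus, by hand.** On an annulus the condition $E(0)=0$ disappears. Let $y_-$ and $y_+$ solve $(ry')'=ry$, that is $\Delta y=y$, with $y_\pm(2)=1$, $y_-'(2)=4$, $y_+'(2)=-4$.

Going inward from $2$: as long as $y_->0$ we have $ry_-'(r)=8-\int_r^2ty_-\,dt$. While $y_-$ is increasing on $[r,2]$ it is at most $1$ there, so the integral is at most $\int_0^2t\,dt=2$ and $ry_-'\ge6$. This keeps $y_-$ increasing, and $y_-(r)\le1-6\log(2/r)$. So $y_-$ vanishes first at some $r_-\in[2e^{-1/6},2)$.

Going outward: as long as $y_+>0$ is decreasing, $ry_+'(r)=-8+\int_2^rty_+\,dt\le-8+\frac{r^2-4}2\le-4$ for $r^2\le12$, so $y_+(r)\le1-4\log(r/2)$. As $(2e^{1/4})^2=4e^{1/2}<12$, $y_+$ vanishes first at some $R_+\in(2,2e^{1/4}]$.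

Let $h=y_-$ on $[r_-,2]$ and $h=y_+$ on $[2,R_+]$. Then $h\ge0$ is Lipschitz and vanishes at both ends, and $r^2h'^2$ is Lipschitz, because it takes the same value $64$ on both sides of $r=2$. Off $r=2$ we have $(r^2h'^2)'=2(rh')(rh')'=2r^2hh'$. So (4), hence (3), holds in the annulus, and $\mu=8\,\mathcal H^1\llcorner\{|x|=2\}$.

**A monotone quantity.** Put $P=h'^2-h^2$. From (4), $2rh'^2+r^2(h'^2)'=r^2(h^2)'$, i.e.
$$P'=-\frac{2h'^2}r\le0.\tag{5}$$
So $P$ decreases outward. At an outer boundary circle $P=h'^2\ge0$, while at the center of a disc $E(0)=0$ works against positivity. This sign conflict is what survives in the general proof.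

## 3. Testing the stress tensor with a vector field

The first thing to try is to multiply (2) by a vector field $X$ and integrate. To see the mechanism, suppose that $h$ is $C^1$ up to $\partial\Omega$ near $\partial\Omega$; in the interior $T_h$ is continuous, as Lemma 1 will show. Then $Y_i=\sum_j(T_h)_{ij}X_j$ is continuous on $\overline\Omega$ with $\operatorname{div}Y=\sum_{i,j}(T_h)_{ij}\partial_iX_j$. On $\partial\Omega$ we have $\nabla h=(\partial_\nu h)\nu$, so $Y\cdot\nu=2(\partial_\nu h)^2X\cdot\nu-(\partial_\nu h)^2X\cdot\nu=(\partial_\nu h)^2X\cdot\nu$. For $X(x)=x$ the interior term is the trace $-2h^2$, and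
$$-2\int_\Omega h^2=\int_{\partial\Omega}(\partial_\nu h)^2\,x\cdot\nu .\tag{6}$$
If $\Omega$ is star-shaped about $0$, then $x\cdot\nu\ge0$ and $h\equiv0$. The method stops where $x\cdot\nu<0$ on part of $\partial\Omega$: the two sides of (6) may then balance. In the annulus $x\cdot\nu<0$ on the inner circle, and they do.

One may try other fields. If $X_1+iX_2=F$ is holomorphic, then $\partial_1X_1=\partial_2X_2=\operatorname{Re}F'$ and $\partial_1X_2=-\partial_2X_1$. As $T_h$ is symmetric with trace $-2h^2$,
$$-2\int_\Omega h^2\operatorname{Re}F'=\int_{\partial\Omega}(\partial_\nu h)^2\,X\cdot\nu .$$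
With a Riemann map $\Psi:\mathbb D\to\Omega$, the choice $F\circ\Psi=z\Psi'$ is an outward normal at every boundary point, so the right side has the good sign. Now the left side is the problem: $F'\circ\Psi=(z\Psi')'/\Psi'=1+z\Psi''/\Psi'$ may have negative real part. For $\Psi(z)=z+cz^2$ with $\frac14<c<\frac12$, which is injective on $\overline{\mathbb D}$ because $|c(z_1+z_2)|<1$, one has $1+z\Psi''/\Psi'=(1+4cz)/(1+2cz)$, which equals $(1-4c)/(1-2c)<0$ at $z=-1$. Fixing the boundary sign loses the interior sign. We also assumed regularity at $\partial\Omega$ that a solution in $H^1_0\times\mathcal M$ is not known to have; that has to be earned too.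

## 4. Counting turns of the gradient

Simple connectedness is a topological hypothesis, which suggests counting how often the gradient direction turns along $\partial\Omega$.

**A model without the term $h^2$.** Suppose (3) were $\bar\partial\omega=0$, $\Omega=\mathbb D$, and everything smooth up to $\mathbb T$. Put $\eta=z^2\omega=(rh_r-ih_\varphi)^2$, using $2z\partial_z=r\partial_r-i\partial_\varphi$. On $\mathbb T$ we have $h_\varphi=0$, so $\eta=h_r^2\ge0$. Setting $\eta(z)=\overline{\eta(1/\bar z)}$ for $|z|>1$ extends $\eta$ to a bounded entire function, hence a constant, and $\eta(0)=0$ gives $\eta\equiv0$. On an annulus nothing forces a zero and $\eta\equiv1$ is allowed. So topology is what decides.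

**Where the count stops working.** In the true equation $\omega$ is not holomorphic: $\bar\partial\omega=2h\,\partial_zh$ has size $|h||\omega|^{1/2}$, which is not bounded by $C|\omega|$ near a zero of $\omega$ where $h\neq0$. Zeros of $\omega$ may then have negative index. For example, $h=\sum_{n\ge0}\frac{(z\bar z)^n}{4^n(n!)^2}$ is a smooth radial solution of $\Delta h=h$, so it satisfies (1)–(2) with $\mu=0$ (without boundary condition). Near $0$, $\partial_zh=\frac{\bar z}4(1+O(|z|^2))$ and $\omega=\frac{\bar z^2}4(1+O(|z|^2))$, which has winding number $-2$ around $0$. In the model, $\eta>0$ on $\mathbb T$ forces winding number $-2$ for $\omega=\eta/z^2$ along $\mathbb T$. With negative indices available, this is no contradiction.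

**The way past.** In this example $P:=|\omega|-h^2$ equals $-1$ at the bad zero. We therefore count only inside $\{P>0\}$, where $|\omega|>h^2\geq 0$. Three facts make this work, and they organize the proof:

1. $P>0$ near $\partial\Omega$ in $\Omega$, and the turning of $\omega$ near $\partial\Omega$ is the turning of the normal up to a correction of definite sign (Sections 6–8).
2. If $\omega=|\omega|e^{-2i\theta}$, then $P$ and $\theta$ satisfy $\bar\partial P=2i|\omega|\bar\partial\theta$, so $dP\wedge d\theta$ has a sign; this generalizes (5) (Section 9).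
3. Integrating $d\theta$ over the region between $\partial\Omega$ and $\{P=\text{small}\}$ compares the two (Section 10). Since $P$ is only a Sobolev function, we use a cutoff $G_\varepsilon(P)$ instead of level curves.

## 5. Textbook facts

We use the following freely.

* **(F1) Cauchy transform.** For $g\in L^q(\mathbb C)$ with compact support, $1<q<\infty$, the function $\mathcal Cg(z)=\frac1\pi\int\frac{g(\zeta)}{z-\zeta}dA(\zeta)$ lies in $W^{1,q}_{loc}$ and $\bar\partial\,\mathcal Cg=g$. By Weyl's lemma, a distribution with $\bar\partial T=0$ is a holomorphic function. Hence $\bar\partial T=g\in L^q_{loc}(U)$ implies $T\in W^{1,q}_{loc}(U)$: on a disc $B\Subset U$, $T-\mathcal C(\mathbf 1_Bg)$ is holomorphic.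
* **(F2) Sobolev facts in the plane.** $W^{1,q}_{loc}\subset L^{2q/(2-q)}_{loc}$ for $q<2$; $W^{1,2}_{loc}\subset L^s_{loc}$ for all $s<\infty$; $W^{1,p}_{loc}\subset C$ for $p>2$. For $1<q<2$ the trace maps $W^{1,q}(\mathbb D)\to L^{q/(2-q)}(\mathbb T)$. If $w\in W^{1,1}_{loc}$, then $\nabla w=0$ a.e. on $\{w=c\}$.
* **(F3) Hardy spaces.** $H^p(\mathbb D)$, $0<p<\infty$, consists of holomorphic $K$ with $\sup_{r<1}\int_0^{2\pi}|K(re^{i\varphi})|^pd\varphi<\infty$; these means are nondecreasing in $r$. There is a boundary function $K^*$, and $K(r\,\cdot)\to K^*$ in $L^p(\mathbb T)$ (Duren, *Theory of $H^p$ Spaces*, Thm 2.6). If $K\not\equiv0$, then $K=I\,O$ with $I$ inner ($|I|\le1$, $|I^*|=1$ a.e.) and $O\in H^p$ outer and zero-free, and $K^*\ne0$ a.e. Smirnov's theorem (Duren, Thm 2.11): if $K\in H^s$ for some $s>0$ and $K^*\in L^p$ with $p>s$, then $K\in H^p$. Example: for $K=z(1-z)$ one has $I=z$, $O=1-z$.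
* **(F4) M. Riesz.** For $1<p<\infty$, deleting the negative Fourier frequencies is a bounded operator on $L^p(\mathbb T)$ (the Riesz projection).
* **(F5) Umlaufsatz.** The tangent, hence also the normal, of a smooth Jordan curve turns by $2\pi$ when the curve is traversed counterclockwise, and by $-2\pi$ when clockwise.

## 6. Interior regularity and zeros of $(\omega,h^2)$

**Lemma 1.** If $h\in H^1(\Omega)$ satisfies (3), then $\omega\in W^{1,p}_{loc}(\Omega)$ for all $p<\infty$. In particular $\omega$ is continuous and $h$ is locally Lipschitz.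

*Proof.* The aim is to bootstrap in (3). As $h\in L^s_{loc}$ for all $s<\infty$ and $\nabla h\in L^2$, $\partial_z(h^2)=2h\,\partial_zh\in L^q_{loc}$ for all $q<2$. By (F1), $\omega\in W^{1,q}_{loc}$ for all $q\in(1,2)$, so $\omega\in L^p_{loc}$ for all $p<\infty$ by (F2), and $|\nabla h|=|\omega|^{1/2}\in L^p_{loc}$ for all $p<\infty$. Then $h$ is continuous, $h\,\partial_zh\in L^p_{loc}$, and (F1) gives $\omega\in W^{1,p}_{loc}$ for all $p<\infty$. So $\omega$ is continuous and $|\nabla h|=|\omega|^{1/2}$ is locally bounded. $\square$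

Next we need to know how solutions vanish. The function $\omega$ alone satisfies no estimate $|\bar\partial\omega|\le C|\omega|$, but the pair $(\omega,h^2)$ does.

**Lemma 2 (similarity principle).** Let $U\subset\mathbb C$ be open and connected, let $W\in W^{1,p}_{loc}(U;\mathbb C^2)$ with $p>2$, and suppose that for each compact $\mathcal K\subset U$
$$|\bar\partial W|\le C_{\mathcal K}|W|\quad\text{a.e. on }\mathcal K.\tag{7}$$
Then either $W\equiv0$, or the zeros of $W$ are isolated and at each zero $p_0$ one has $W(z)=(z-p_0)^n(f+o(1))$ as $z\to p_0$ with an integer $n\ge1$ and $f\in\mathbb C^2\setminus\{0\}$.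

*Proof.* The plan is to write $W=GF$ locally with $G$ invertible and $F$ holomorphic. Let $A=\bar\partial W\,W^*/|W|^2$ (a $2\times2$ matrix) where $W\ne0$ and $A=0$ elsewhere. By (7), $A$ is locally bounded. Moreover $AW=\bar\partial W$ a.e.: this is clear where $W\ne0$, and $\nabla W=0$ a.e. on $\{W=0\}$.

Let $B$ be a disc of radius $\rho$ with $|A|\le C$ on $B$, and let $\mathcal C_B$ be the Cauchy transform of functions extended by $0$ from $B$. Since $\frac1\pi\int_B\frac{dA(\zeta)}{|z-\zeta|}\le2\rho$, the map $G\mapsto I+\mathcal C_B(AG)$ is a contraction of $L^\infty(B;\mathbb C^{2\times2})$ with constant $2\rho C\le\frac14$ if $\rho$ is small. Its fixed point satisfies $\|G\|\le\frac43$, hence $|G-I|\le\frac13$ and $G$ is invertible. As $AG$ is bounded, $G$ is continuous, $G\in W^{1,s}(B)$ for all $s<\infty$, and $\bar\partial G=AG$. Then $F=G^{-1}W\in W^{1,p}_{loc}(B)$ and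
$$\bar\partial F=-G^{-1}(\bar\partial G)G^{-1}W+G^{-1}\bar\partial W=G^{-1}(-AW+AW)=0 ,$$
so $F$ is holomorphic.

If $B$ is centered at a zero $p_0$ of $W$, either $F\equiv0$ on $B$, or $F=(z-p_0)^nF_1$ with $n\ge1$, $F_1(p_0)\ne0$. In the second case $p_0$ is an isolated zero and the expansion holds with $f=G(p_0)F_1(p_0)\neq0$. The set of non-isolated zeros is closed in $U$, and it is open because at such a point $W\equiv0$ on $B$. By connectedness it is empty or all of $U$. $\square$

**Application in $\Omega$.** For $W=(\omega,h^2)$ equation (3) gives $\bar\partial W=(2h\,\partial_zh,\,2h\,\bar\partial h)$. Since $|\partial_zh|=|\bar\partial h|=\frac12|\nabla h|$,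
$$|\bar\partial W|\le2|h||\nabla h|\le h^2+|\omega|\le2|W| .$$
So Lemma 2 applies: if $h\not\equiv0$, then $W$ vanishes on no nonempty open subset of $\Omega$.

## 7. Boundary regularity by reflection

**Collars.** For each $j$ there are $r_0<1$ and a conformal map $\Psi=\Psi_j$ of $\{r_0<|z|<1\}$ onto a one-sided neighborhood of $\gamma_j$ in $\Omega$, extending to a smooth diffeomorphism up to $|z|=1$ with $\Psi'\ne0$ and $\Psi(\mathbb T)=\gamma_j$. For $\Omega=\mathbb D$ take $\Psi(z)=z$; for the inner circle of $\{\rho<|x|<1\}$ take $\Psi(z)=\rho/z$. In general, for $j=0$ restrict the Riemann map of the interior of $\gamma_0$, which is smooth up to the boundary with nonzero derivative (Kellogg–Warschawski; Pommerenke, *Boundary Behaviour of Conformal Maps*, Thm 3.6). For $j\ge1$ do the same after the inversion $z\mapsto1/(z-a)$ with $a$ in the hole bounded by $\gamma_j$. Increasing $r_0$, we take the collars disjoint, $u$ below in $H^1$, and $|\Psi'|$ bounded above and below.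

Since $\Psi$ preserves orientation, counterclockwise $\mathbb T$ (disc on the left) corresponds to $\gamma_j$ with $\Omega$ on the left. At $|z|=1$, $z\Psi'(z)=\partial_r\Psi$ is an outward normal of $\Omega$.

Fix a collar, let $A=\{r_0<|z|<1\}$, $u=h\circ\Psi\in H^1(A)$ (with zero trace on $\mathbb T$), $\lambda=|\Psi'|^2$, and
$$\eta:=4z^2(\partial_zu)^2=(ru_r-iu_\varphi)^2=(z\Psi')^2\,\omega\circ\Psi .$$
The last equality holds because $\partial_zu=\Psi'\,(\partial_zh)\circ\Psi$. By (3) and the chain rule, $\bar\partial\eta=(z\Psi')^2\,\overline{\Psi'}\,(\partial_z(h^2))\circ\Psi$, and $\partial_z(u^2)=\Psi'\,(\partial_z(h^2))\circ\Psi$, so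
$$\bar\partial\eta=\lambda z^2\,\partial_z(u^2)\quad\text{in }A.\tag{8}$$
For $\phi\in C_c^\infty(A)$, conformal invariance gives $\int\nabla u\cdot\nabla\phi=\int\nabla h\cdot\nabla(\phi\circ\Psi^{-1})$. So by (1) $\Delta u$ is the push-forward under $\Psi^{-1}$ of $h\,dx-\mu$, a finite measure on $A$.

We want to reflect across $\mathbb T$ as in Section 4. For this $\eta$ must be real on $\mathbb T$ in a strong enough sense, and here one has to be careful. Take $u=\operatorname{Re}\frac{1+z}{1-z}=\frac{1-|z|^2}{|1-z|^2}$, the Poisson kernel. It is harmonic and vanishes on $\mathbb T\setminus\{1\}$. Then $\eta=z^2\big(\frac2{(1-z)^2}\big)^2=\frac{4z^2}{(1-z)^4}$ is holomorphic in $\mathbb D$, and since $\frac z{(1-z)^2}=-\frac1{|1-z|^2}$ on $\mathbb T$, its boundary values $4/|1-z|^4$ are positive. Yet $\eta(0)=0$ and $\eta\not\equiv0$. So a.e. positivity on $\mathbb T$ is not enough. What excludes such an $\eta$ is that $\int_0^{2\pi}|\eta(re^{i\varphi})|^{1/2}d\varphi=\frac{4\pi r}{1-r^2}$ is unbounded. The first step below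 shows that the finite measure bounds these means.

**Proposition 3.** $\eta$ extends continuously to $\{r_0<|z|\le1\}$ with $\eta\ge0$ on $\mathbb T$. Fix $r_1\in(r_0,1)$, and on $A^\#=\{r_1<|z|<1/r_1\}$ set $\eta^\#=\eta$, $u^\#=u$ for $|z|\le1$ and
$$\eta^\#(z)=\overline{\eta(1/\bar z)},\qquad u^\#(z)=u(1/\bar z)\qquad(|z|>1).$$
Then $W^\#=(\eta^\#,(u^\#)^2)\in W^{1,p}_{loc}(A^\#)$ for all $p<\infty$, and $|\bar\partial W^\#|\le C|W^\#|$ a.e.

**Step 1: good circles.** *This step finds circles $|z|=r_n\to1$ on which $|\eta|^{1/2}$ is bounded in $L^1$ and $u_\varphi$ tends to $0$ in $L^1$.* Let $\chi$ be a smooth radial cutoff, $\chi=1$ near $|z|=1$ and $\chi=0$ near $|z|\le r_1$. Then $v=\chi u\in H^1_0(\mathbb D)$ and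
$$\Delta v=\chi\,\Delta u+2\nabla\chi\cdot\nabla u+u\,\Delta\chi=:\tau$$
is a finite measure on $\mathbb D$. Let
$$g(z,w)=\frac1{2\pi}\log\Big|\frac{z-w}{1-z\bar w}\Big|,\qquad|\nabla_zg(z,w)|=\frac1{2\pi}\Big|\frac1{z-w}+\frac{\bar w}{1-z\bar w}\Big|=\frac1{2\pi}\,\frac{1-|w|^2}{|z-w|\,|1-z\bar w|}.\tag{9}$$

*Representation of $v$.* For real $F\in C_c^\infty(\mathbb D)$ put $\psi=\int g(\cdot,z)F(z)\,dA(z)\in C^\infty(\overline{\mathbb D})$, so $\Delta\psi=F$ and $\psi|_{\mathbb T}=0$. Approximating $v\in H^1_0$ by test functions, $\int vF=\int v\,\Delta\psi=-\int\nabla v\cdot\nabla\psi$. The functions $\operatorname{sgn}(\psi)(|\psi|-\frac1n)_+$ are Lipschitz with compact support in $\mathbb D$ and converge to $\psi$ uniformly and in $H^1$ (the gradients are $\mathbf 1_{\{|\psi|>1/n\}}\nabla\psi$, and $\nabla\psi=0$ a.e. on $\{\psi=0\}$). After mollification, $\psi$ is a limit, uniformly and in $H^1$, of functions in $C_c^\infty(\mathbb D)$, for which $-\int\nabla v\cdot\nabla\psi=\int\psi\,d\tau$ is the definition of $\tau$.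 So $\int vF=\int\psi\,d\tau$. Since $|g(z,w)|\le\frac1{2\pi}\log\frac2{|z-w|}$, $\sup_w\int|g(z,w)|\,dA(z)<\infty$, and Fubini gives $v=\int g(\cdot,w)\,d\tau(w)$ a.e. Since $1-|w|^2\le2(1-|w|)\le2|1-z\bar w|$, (9) gives $|\nabla_zg|\le\frac1{\pi|z-w|}$, integrable in $z$ uniformly in $w$. So again by Fubini, $\nabla v=\int\nabla_zg(\cdot,w)\,d\tau(w)$ a.e.

*Strip estimate.* With $R_\delta=\{1-2\delta<|z|<1-\delta\}$ and $\delta\le\frac18$ we claim
$$\frac1\delta\int_{R_\delta}|\nabla_zg(z,w)|\,dA(z)\le C\quad\text{uniformly in }w\in\mathbb D.\tag{10}$$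
By rotation let $w=\varrho\in[0,1)$. Put $d=1-\varrho$, and $z=re^{i\varphi}$ with $|\varphi|\le\pi$, $r\ge\frac34$. If $\varrho<\frac12$, then $|z-w|\ge\frac14$ and $|1-z\bar w|\ge\frac12$, so the integrand is bounded, and $R_\delta$ has area at most $C\delta$. Let $\varrho\ge\frac12$. From
$$|z-w|^2=(r-\varrho)^2+4r\varrho\sin^2\tfrac\varphi2,\qquad|1-z\bar w|^2=(1-r\varrho)^2+4r\varrho\sin^2\tfrac\varphi2,$$
$|\sin\frac\varphi2|\ge|\varphi|/\pi$, $r\varrho\ge\frac38$, and $1-r\varrho\ge\max(d,1-r)\ge\frac12(d+\delta)$, we get, for some $c>0$,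
$$|z-w|\ge c(|r-\varrho|+|\varphi|),\qquad|1-z\bar w|\ge c(d+\delta+|\varphi|),\qquad1-|w|^2\le2d .$$
If $d\ge4\delta$, then $1-r\le2\delta\le\frac d2$, so $|r-\varrho|=d-(1-r)\ge\frac d2$. The integrand is at most $Cd/(d+|\varphi|)^2$, whose $\varphi$-integral is at most $C$, and the $r$-interval has length $\delta$. If $d<4\delta$, then $|r-\varrho|=|d-(1-r)|\le4\delta$. On $|\varphi|\le\delta$ the integrand is at most $C/(|r-\varrho|+|\varphi|)$, with integral at most $C\delta$. On $|\varphi|>\delta$ it is at most $Cd/\varphi^2\le C\delta/\varphi^2$, whose $\varphi$-integral is at most $C$, so its integral over $R_\delta$ is at most $C\delta$. This proves (10).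

*Consequences.* By (10), $\frac1\delta\int_{R_\delta}|\nabla v|\,dA\le C|\tau|(\mathbb D)$. For fixed $w$, $\partial_\varphi g(\cdot,w)$ is continuous near $\mathbb T$ and vanishes on $\mathbb T$ because $g(\cdot,w)=0$ there. So $\frac1\delta\int_{R_\delta}|\partial_\varphi g(z,w)|\,dA(z)\to0$ as $\delta\to0$. With the bound (10) and dominated convergence with respect to $|\tau|$, $\frac1\delta\int_{R_\delta}|\partial_\varphi v|\,dA\to0$.

*Choice of circles.* Near $\mathbb T$, $u=v$. From $\eta=(ru_r-iu_\varphi)^2$ we have a.e.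
$$|\eta|^{1/2}=r|\nabla u|,\qquad\beta:=\Big(\frac{|\eta|-\operatorname{Re}\eta}2\Big)^{1/2}=|u_\varphi|,$$
where $\eta,\beta$ are continuous in $A$ by Lemma 1. For a.e. $r$ these equalities hold a.e. on $|z|=r$. By Chebyshev, the set of $r\in(1-2\delta,1-\delta)$ with $\int_0^{2\pi}|\nabla u|\,d\varphi>M$ has measure less than $\delta/3$ if $M$ is a large constant independent of $\delta$. With $\epsilon_\delta=\frac1\delta\int_{R_\delta}|u_\varphi|\,dA+\delta\to0$, the set where $\int_0^{2\pi}|u_\varphi|\,d\varphi>\epsilon_\delta^{1/2}$ has measure at most $2\delta\epsilon_\delta^{1/2}<\delta/3$ for small $\delta$ (using $r\ge\frac34$). So good radii remain, and there are $r_n\to1$ with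
$$\int_0^{2\pi}|\eta(r_ne^{i\varphi})|^{1/2}d\varphi\le C,\qquad\int_0^{2\pi}\beta(r_ne^{i\varphi})\,d\varphi\to0.\tag{11}$$
Finally $\big|\eta-|\eta|\big|^2=2|\eta|^2-2|\eta|\operatorname{Re}\eta=4|\eta|\beta^2$, i.e.
$$\big|\eta-|\eta|\big|=2|\eta|^{1/2}\beta.\tag{12}$$

**Step 2: boundary values in $L^{1/2}$.** *We split $\eta$ into a Hardy function and a controlled remainder, and show that $\eta$ has nonnegative boundary values.* Let $f=\mathbf 1_{\{r_1<|z|<1\}}\lambda z^2\partial_z(u^2)$. As $u\in H^1(A)\subset L^s(A)$ for all $s<\infty$, $f\in L^q(\mathbb C)$ for all $q\in(1,2)$, with compact support. Let $N=\mathcal Cf$, so $\bar\partial N=f$ and $N\in W^{1,q}$ on $\{|z|<2\}$ for all $q<2$. By Lemma 1, $f\in L^p_{loc}(\{r_1<|z|<1\})$ for all $p<\infty$, so $N$ is continuous there. By the trace theorem in (F2), letting $q\uparrow2$, the trace $N^*$ of $N$ on $\mathbb T$ is in $L^p(\mathbb T)$ for all $p<\infty$. Moreover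
$$\int_0^{2\pi}|N(re^{i\varphi})-N^*(e^{i\varphi})|\,d\varphi\le\int_0^{2\pi}\!\!\int_r^1|\partial_sN(se^{i\varphi})|\,ds\,d\varphi\to0\quad(r\to1).$$
This holds for a.e. $r$ by absolute continuity on lines, and then for every $r<1$ near $1$ because both sides are continuous in $r$.

By (8) and Weyl's lemma $K=\eta-N$ is holomorphic in $r_1<|z|<1$. Its Laurent series gives $K=K_1+K_2$ with $K_1$ holomorphic in $\mathbb D$ and $K_2$ holomorphic in $|z|>r_1$. Since $|a+b|^{1/2}\le|a|^{1/2}+|b|^{1/2}$,
$$\int_0^{2\pi}|K_1(r_ne^{i\varphi})|^{1/2}d\varphi\le\int_0^{2\pi}\big(|\eta|^{1/2}+|N|^{1/2}+|K_2|^{1/2}\big)(r_ne^{i\varphi})\,d\varphi ,$$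
which is bounded by (11) and the $L^1$ convergence of $N(r\,\cdot)$. The means are nondecreasing in $r$, so $K_1\in H^{1/2}(\mathbb D)$, and by (F3) $K_1(r\,\cdot)\to K_1^*$ in $L^{1/2}(\mathbb T)$. Hence
$$\eta(r\,\cdot)\to\eta^*:=K_1^*+N'\ \text{ in }L^{1/2}(\mathbb T),\qquad N':=K_2|_{\mathbb T}+N^*\in L^p(\mathbb T)\text{ for all }p<\infty .$$
Along a subsequence of $(r_n)$ we have $\eta\to\eta^*$ and $\beta\to0$ a.e. on $\mathbb T$. By (12) $\eta-|\eta|\to0$ a.e., so $\eta^*=|\eta^*|\ge0$ a.e.

**Step 3: $K_1\in H^p$ for all $p<\infty$.** *We raise the integrability from $\frac12$ to every $p$, using that $K_1^*$ is nonnegative up to the error $N'$.* This is a perturbed Neuwirth–Newman argument. We may assume $K_1\not\equiv0$. Write $K_1=Ig^2$ with $I$ inner and $g\in H^1$ the square root of the zero-free outer factor (here $g$ is a function of one variable, unrelated to (9)). To see the idea, suppose $N'=0$. Then $K_1^*=|K_1^*|$ reads $Ig^2=g\bar g$, so $Ig=\bar g$. The left side has only frequencies $\ge0$ and the right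 side only frequencies $\le0$, so both are constant, and so is $K_1$.

In general let $j=K_1^*-|K_1^*|$ on $\mathbb T$. Since $K_1^*=\eta^*-N'$ and $\eta^*=|\eta^*|$,
$$|j|\le|K_1^*-\eta^*|+\big||\eta^*|-|K_1^*|\big|\le2|N'|,\qquad|j|\le2|K_1^*|=2|g|^2.\tag{13}$$
As $|K_1^*|=g\bar g$, division by $g$ (nonzero a.e.) gives
$$Ig-\bar g=\frac jg=:\kappa,\qquad|\kappa|=\frac{|j|^{1/2}}{|g|}\,|j|^{1/2}\le2|N'|^{1/2}\in L^{2p}(\mathbb T)\quad\text{for every }p\ge1 .$$
$Ig\in H^1$ has only frequencies $\ge0$, and $\bar g$ only frequencies $\le0$. So the Riesz projection of $\kappa$, which is in $L^{2p}$ by (F4), has the same Fourier coefficients as $Ig-\overline{g(0)}\in L^1$, hence equals it. Thus $Ig\in L^{2p}$, $|K_1^*|=|Ig|^2\in L^p$, and $K_1\in H^p$ by Smirnov's theorem.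

**Step 4: reflection.** *We check that the reflected function satisfies the reflected equation across $\mathbb T$, then bootstrap.* As $K_1\in H^1$, now $\eta(r\,\cdot)\to\eta^*$ in $L^1(\mathbb T)$, and $\eta^*$ is real. Let $f^\#$ denote $\bar\partial\eta^\#$ computed a.e. off $\mathbb T$. For $|z|>1$, since $\partial_z[\eta(1/\bar z)]=-z^{-2}(\bar\partial\eta)(1/\bar z)$,
$$f^\#(z)=\bar\partial\big[\overline{\eta(1/\bar z)}\big]=\overline{-z^{-2}(\bar\partial\eta)(1/\bar z)} .$$
By (8), $|\bar\partial\eta|\le C|u||\nabla u|$, and $|\nabla u|=|\eta|^{1/2}/|z|$. So, a.e. on $A^\#$,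
$$|f^\#|\le C|u^\#||\eta^\#|^{1/2},\qquad|\nabla u^\#|\le C|\eta^\#|^{1/2},\tag{14}$$
with $C$ depending only on $r_1$ and the bounds for $\lambda$. Also $u^\#\in H^1(A^\#)$, being an even reflection of an $H^1$ function; $\eta^\#\in L^1_{loc}(A^\#)$; and $f^\#\in L^q_{loc}(A^\#)$ for all $q<2$, since $u^\#\in L^s_{loc}$ for all $s<\infty$ and $|\eta^\#|^{1/2}\in L^2_{loc}$.

For $\phi\in C_c^\infty(A^\#)$ apply Green's formula $\int_D(\eta^\#\bar\partial\phi+\phi\,\bar\partial\eta^\#)\,dA=\frac1{2i}\oint_{\partial D}\eta^\#\phi\,dz$ in $\{|z|<r\}$ and in $\{|z|>1/r\}$, and let $r\to1$. The boundary terms sum to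
$$\frac1{2i}\Big(\oint_{|z|=r}\eta^\#\phi\,dz-\oint_{|z|=1/r}\eta^\#\phi\,dz\Big)\to0 ,$$
because $\eta(re^{i\varphi})\to\eta^*$ and $\eta^\#(e^{i\varphi}/r)=\overline{\eta(re^{i\varphi})}\to\overline{\eta^*}=\eta^*$ in $L^1(\mathbb T)$. So $\bar\partial\eta^\#=f^\#$ in $\mathcal D'(A^\#)$.

Now bootstrap: $f^\#\in L^q_{loc}$ for $q<2$, so $\eta^\#\in W^{1,q}_{loc}$ and $\eta^\#\in L^p_{loc}$ for all $p<\infty$. By (14) $\nabla u^\#\in L^p_{loc}$, so $u^\#$ is continuous, $f^\#\in L^p_{loc}$, and $\eta^\#\in W^{1,p}_{loc}(A^\#)$ for all $p<\infty$. Thus $\eta^\#$ is continuous, with $\eta^\#=\eta^*\ge0$ on $\mathbb T$; also $u=0$ on $\mathbb T$ pointwise. Finally $\bar\partial(u^\#)^2=2u^\#\bar\partial u^\#$, and (14) gives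
$$|\bar\partial W^\#|\le C|u^\#||\eta^\#|^{1/2}\le C\big((u^\#)^2+|\eta^\#|\big)\le C|W^\#| .\qquad\square$$

## 8. Zeros on the boundary, and positivity of $P$ near it

From now on $h\not\equiv0$. Define
$$P:=|\omega|-h^2\in C(\Omega)\cap W^{1,p}_{loc}(\Omega),\qquad P\circ\Psi=\frac{|\eta|}{|z|^2\lambda}-u^2\ \text{ in a collar.}$$

**Expansion at boundary zeros.** $W^\#\not\equiv0$ in each collar, since $W=(\omega,h^2)$ vanishes on no open set (Section 6), and $A^\#$ is connected. On $\mathbb T$, $W^\#=(\eta,0)$. By Lemma 2, $\eta$ has finitely many zeros $p_i$ on $\mathbb T$, and near each $W^\#=(z-p_i)^{n_i}(f+o(1))$ with $n_i\ge1$ and $f=(f_1,f_2)\ne0$. The second component of $W^\#$ is real and $\ge0$ in a full neighborhood of $p_i$. If $f_2\ne0$, then since $n_i\ge1$ there is a direction along which $(z-p_i)^{n_i}f_2=-|f_2||z-p_i|^{n_i}$, and on it this component would have negative real part near $p_i$. So $f_2=0$ and $f_1\ne0$: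
$$\eta=(z-p_i)^{n_i}(f_1+o(1)),\qquad(u^\#)^2=o(|z-p_i|^{n_i}).\tag{15}$$

**Lemma 4.** There is $r_*<1$ such that in every collar:

(a) $P\circ\Psi>0$ on $\{r_*\le|z|<1\}$;

(b) for $r_*\le r<1$, $\eta\ne0$ on $|z|=r$, and the winding number of $\eta$ along $|z|=r$ (counterclockwise) is $w_j=-\frac12\sum_in_i\le0$, the sum running over the zeros of $\eta$ on $\mathbb T$ in collar $j$.

*Proof.* (a) At $p\in\mathbb T$ with $\eta(p)>0$ we have $u(p)=0$, so $P\circ\Psi>0$ near $p$ in $|z|<1$ by continuity. Near a zero $p_i$ and for $|z|<1$, (15) gives $|\eta|\ge\frac12|f_1||z-p_i|^{n_i}$ while $u^2=o(|z-p_i|^{n_i})$, so again $P\circ\Psi>0$. Compactness of $\mathbb T$ gives $r_*$.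

(b) Where $P\circ\Psi>0$ we have $|\eta|>0$. So $\eta\ne0$ on $\{r_*\le|z|\le1\}\setminus\{p_i\}$. In this set the circle $|z|=r$ is homotopic to the curve obtained from $\mathbb T$ by replacing each arc $\mathbb T\cap B_\rho(p_i)$ by the near-half-circle $\partial B_\rho(p_i)\cap\overline{\mathbb D}$. On the remaining arcs of $\mathbb T$, $\eta>0$ and $\arg\eta$ does not change. The near-half-circles run clockwise about $p_i$ (for $p_i=1$, $z-1$ turns from near $-i$ through $-1$ to near $i$), so $\arg(z-p_i)$ changes by $-\pi+o(1)$ and, by (15), $\arg\eta$ by $-n_i\pi+o(1)$ as $\rho\to0$. The total change is $-\pi\sum n_i+o(1)$ and does not depend on $\rho$. $\square$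

## 9. The conjugate pair $(P,\theta)$

On the open set $\Omega_*=\{\omega\ne0\}$ write locally $\omega=|\omega|e^{-2i\theta}$ with $\theta\in W^{1,p}_{loc}$. The form $d\theta=-\frac12\operatorname{Im}(d\omega/\omega)$ is globally defined on $\Omega_*$, has coefficients in $L^p_{loc}$ for all $p<\infty$, and is closed in the sense of distributions. Where $\nabla h \neq 0$, $\theta$ is the direction of $\nabla h$ modulo $\pi$; for radial $h$, $\theta=\varphi$ up to a constant.

**Lemma 5.** On $\Omega_*$, a.e.,
$$\bar\partial P=2i|\omega|\,\bar\partial\theta,\tag{16}$$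
$$dP\wedge d\theta=-2|\omega||\nabla\theta|^2\,dx_1\wedge dx_2=-\frac{|\nabla P|^2}{2|\omega|}\,dx_1\wedge dx_2.\tag{17}$$

*Proof.* The point is to turn $\partial_zh$ on the right of (3) into $\bar\partial h$. From $4(\partial_zh)^2=\omega$ we have $2\partial_zh=\pm|\omega|^{1/2}e^{-i\theta}$ a.e., and $\bar\partial h=\overline{\partial_zh}$ since $h$ is real, so $e^{2i\theta}\partial_zh=\bar\partial h$ whatever the sign. Now (3) reads $e^{-2i\theta}(\bar\partial|\omega|-2i|\omega|\bar\partial\theta)=2h\,\partial_zh$. Multiplying by $e^{2i\theta}$ gives $\bar\partial|\omega|-2i|\omega|\bar\partial\theta=2h\,\bar\partial h=\bar\partial(h^2)$, which is (16). In real terms, $\partial_1P=-2|\omega|\partial_2\theta$ and $\partial_2P=2|\omega|\partial_1\theta$. So $\partial_1P\,\partial_2\theta-\partial_2P\,\partial_1\theta=-2|\omega||\nabla\theta|^2$ and $|\nabla P|^2=4|\omega|^2|\nabla\theta|^2$, which give (17). $\square$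

For radial $h$, $dP\wedge d\varphi=P'\,dr\wedge d\varphi$ and $|\nabla\theta|=1/r$, and (17) is exactly (5).

## 10. The index identity

**Proposition 6.** Let $h\not\equiv0$ be a solution. Let $r_*<r<r'<1$. Let $\psi=1$ off the collar regions $\{|z|\ge r\}$ and $\psi=\ell(|z|)$ in each collar, with $\ell$ smooth, $\ell=1$ for $|z|\le r$, $0<\ell<1$ on $(r,r')$, $\ell=0$ for $|z|\ge r'$. Let $\varepsilon_0>0$ with $P>2\varepsilon_0$ on $\operatorname{supp}d\psi$, let $0<\varepsilon<\varepsilon_0$, and let $G_\varepsilon(t)=0$ for $t\le\varepsilon$, $G_\varepsilon(t)=1$ for $t\ge2\varepsilon$, linear between. Then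
$$0\le\frac12\int_\Omega\psi\,G_\varepsilon'(P)\,\frac{|\nabla P|^2}{|\omega|}\,dx=2\pi(m-1)-\frac\pi2\sum n_i,\tag{18}$$
the sum running over all zeros of $\eta$ on $\mathbb T$ in all collars. (The integrand is $0$ where $G_\varepsilon'(P)=0$; on $\{P=\varepsilon\}\cup\{P=2\varepsilon\}$, $\nabla P=0$ a.e.)

*Proof.* Such an $\varepsilon_0$ exists: $\operatorname{supp}d\psi$ is compact and contained in the regions $\{r\le|z|\le r'\}$, where $P>0$ by Lemma 4(a).

**Step 1: the integral of $d\psi\wedge d\theta$ has a sign.** Let $\chi=G_\varepsilon(P)$. Then $\chi\in W^{1,p}_{loc}$ and $d\chi=G_\varepsilon'(P)\,dP$ a.e. The support of $\psi\chi$ is contained in $\operatorname{supp}\psi\cap\{P\ge\varepsilon\}$, which is compact, and there $|\omega|\ge P\ge\varepsilon$. So $\psi\chi\in W^{1,p}$ has compact support in $\Omega_*$. Mollify $\psi\chi$: the mollified functions have supports in a fixed compact subset of $\Omega_*$ and converge in $W^{1,p}$, while $d\theta\in L^{p'}_{loc}$. As $d\theta$ is closed in the sense of distributions,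 $\int d(\psi\chi)\wedge d\theta=0$. Since $\chi=1$ on $\operatorname{supp}d\psi$, (17) gives
$$\int d\psi\wedge d\theta=-\int\psi\,d\chi\wedge d\theta=\int_\Omega\psi\,G_\varepsilon'(P)\,\frac{|\nabla P|^2}{2|\omega|}\,dx\ge0 .$$

**Step 2: the same integral computed in the collars.** In a collar $\omega\circ\Psi=\eta/(z\Psi')^2$, so $d\theta=d\arg(z\Psi')-\frac12\,d\arg\eta$ on $\{r_*\le|z|<1\}$. For a.e. $s\in(r,r')$ the function $\eta$ is absolutely continuous on $|z|=s$, and
$$\oint_{|z|=s}d\theta=\oint_{|z|=s}d\arg(z\Psi_j')-\pi w_j .$$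
As $z\Psi_j'\ne0$ up to $\mathbb T$, its winding on $|z|=s$ equals that on $\mathbb T$. There it is the outward normal along $\gamma_j$ traversed with $\Omega$ on the left, which is counterclockwise for $j=0$ and clockwise for $j\ge1$. By (F5), $\oint d\arg(z\Psi_j')=2\pi$ for $j=0$ and $-2\pi$ for $j\ge1$. Since $\Psi_j$ preserves orientation, $ds\wedge d\varphi$ is positive and $\int_r^{r'}\ell'=-1$,
$$\int d\psi\wedge d\theta=\sum_j\int_r^{r'}\ell'(s)\Big(\oint_{|z|=s}d\theta\Big)ds=-2\pi(1-m)+\pi\sum_jw_j .$$
Insert $w_j=-\frac12\sum n_i$ from Lemma 4(b), and compare with Step 1. $\square$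

## 11. Vanishing on simply connected domains: proof of Theorem A

Let $m=0$ and suppose $h\not\equiv0$. Then (18) reads $0\le-2\pi-\frac\pi2\sum n_i<0$, a contradiction. Hence $h\equiv0$, and $\mu=-\Delta h+h=0$. $\blacksquare$

## 12. Folding a minimizer: proof of Theorem B

The radial annulus example comes from one function $k$ that increases across the annulus, with $h$ the folded function: $h=k$ up to the circle and $h=2-k$ beyond it. In general we obtain $k$ by minimizing an energy whose Euler equation is the equation that $k$ must satisfy.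

Let $m\ge1$ and split $\partial\Omega=\Gamma_0\cup\Gamma_1$ into two nonempty unions of components. Fix $\ell>0$ and put $f(t)=\max\{\min(t,2\ell-t),0\}$, $Q=\frac12f^2$. Then $Q$ is bounded and Lipschitz, and $C^1$ except at $t=\ell$: $Q'(t)=t$ on $[0,\ell)$, $Q'(t)=-(2\ell-t)$ on $(\ell,2\ell]$, $Q'=0$ outside $[0,2\ell]$.

**Step 1: a minimizer with values in $[0,2\ell]$.** Consider $E(k)=\int_\Omega\frac12|\nabla k|^2+Q(k)$ among $k\in H^1(\Omega)$ with $k=0$ on $\Gamma_0$ and $k=2\ell$ on $\Gamma_1$. A minimizing sequence is bounded in $H^1$ and has a subsequence converging weakly and a.e.; as $Q\ge0$ is bounded and continuous, $\int Q(k_n)$ converges, and the limit $k$ is a minimizer. Truncating $k$ to $[0,2\ell]$ does not change $Q(k)$, because $Q=0$ outside $(0,2\ell)$, and it strictly decreases the Dirichlet energy unless $0\le k\le2\ell$ a.e. So $0\le k\le2\ell$.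

**Step 2: the Euler equation.** The obstacle is the kink of $Q$ at $\ell$; its concavity helps. For $\phi\in C_c^\infty(\Omega)$ the derivative of $E(k+s\phi)$ at $s=0^+$ exists by dominated convergence ($Q$ is Lipschitz). Where $k=\ell$, $Q(\ell+s\phi)$ has one-sided derivative $-\ell|\phi|$ for either sign of $\phi$. By minimality,
$$0\le\int_\Omega\nabla k\cdot\nabla\phi+\int_{\{k\ne\ell\}}Q'(k)\phi-\ell\int_{\{k=\ell\}}|\phi|.\tag{19}$$
Adding (19) for $\phi$ and $-\phi$ gives $\int_{\{k=\ell\}}|\phi|\le0$ for all $\phi$, so $|\{k=\ell\}|=0$. Then (19) for $\pm\phi$ is an equality: $\Delta k=Q'(k)\in L^\infty$. The boundary data are locally constant, so $k\in W^{2,p}(\Omega)$ for all $p<\infty$, and $k\in C^1(\overline\Omega)$.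

Let $h=f(k)=\ell-|k-\ell|\ge0$. It is Lipschitz on $\overline\Omega$ and vanishes on $\partial\Omega$, so $h\in H^1_0(\Omega)$.

**Step 3: equation (2).** A.e. $\nabla h=\pm\nabla k$ (on $\{k\in\{0,\ell,2\ell\}\}$ both vanish a.e.), so $\omega=4(\partial_zh)^2=4(\partial_zk)^2\in W^{1,p}$. As $4\bar\partial\partial_z=\Delta$,
$$\bar\partial\omega=8\,\partial_zk\,\bar\partial\partial_zk=2\,\partial_zk\,\Delta k=2\,\partial_zk\,Q'(k)=2\,\partial_z(Q(k))=\partial_z(h^2),$$
which is (3).

**Step 4: equation (1), with $\mu\ge0$ finite.** Kato's inequality $\Delta|g|\ge\operatorname{sgn}(g)\Delta g$ holds for $g\in W^{2,p}$: indeed $\Delta\sqrt{g^2+\varepsilon^2}\ge\frac g{\sqrt{g^2+\varepsilon^2}}\Delta g$ by the chain rule, and $\varepsilon\to0$. With $g=k-\ell$,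
$$-\Delta h=\Delta|k-\ell|\ge\operatorname{sgn}(k-\ell)\,\Delta k=-h,$$
because $\Delta k=k=h$ if $k<\ell$, and $\Delta k=-(2\ell-k)=-h$ if $k>\ell$. So $\mu:=-\Delta h+h\ge0$ is a nonnegative distribution, hence a Radon measure. On the open set $\{k\ne\ell\}$ the same two formulas give $\Delta h=h$, so $\operatorname{supp}\mu\subset\{k=\ell\}$, which is compact in $\Omega$ since $k$ is continuous on $\overline\Omega$ and equals $0$ or $2\ell$ on $\partial\Omega$. Hence $\mu$ is finite.

**Step 5: nontriviality.** $k$ is continuous on the connected set $\overline\Omega$ and takes the values $0$ and $2\ell$, so it takes the value $\ell$, necessarily in $\Omega$, and there $h=\ell>0$. If $\mu=0$, then $-\Delta h+h=0$ with $h\in H^1_0(\Omega)$ would force $h=0$. So $\mu\ne0$. Together with Theorem A, the equivalence follows. $\blacksquare$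

## 13. Doubly connected domains: proof of Theorem C

The annulus of Section 2 fits Theorem C with $k=h$ for $|x|\le2$, $k=2-h$ for $|x|\ge2$, $L=2$, $f(t)=\min(t,2-t)$, $t_1=1$: the density is $-[f'](1)|\nabla k|=2\cdot4=8$, as found there. We now show that every nontrivial solution has this structure. The identity (18) is an equality case when $m=1$, and that gives everything.

Let $m=1$ and $h\not\equiv0$.

**Step 1: $|\nabla h|>|h|$ on $\overline\Omega$.** By (18), $0\le-\frac\pi2\sum n_i$, so there are no boundary zeros: $\eta>0$ on $\mathbb T$ in both collars. The integral in (18) is then $0$ for every $\varepsilon\in(0,\varepsilon_0)$. As $G_\varepsilon'(P)=1/\varepsilon$ for $\varepsilon<P<2\varepsilon$, $\nabla P=0$ a.e. on $\{\psi>0\}\cap\{\varepsilon<P<2\varepsilon\}$. Taking the union over rational $\varepsilon$, $\nabla P=0$ a.e. on $\{\psi>0\}\cap\{0<P<2\varepsilon_0\}$. So the continuous function $\min(P_+,2\varepsilon_0)$ has zero gradient on the open set $\{\psi>0\}$.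

This set is connected. For $s\in(r,r')$ let $\Omega_s$ be $\Omega$ without the collar parts $\{|z|>s\}$. It is the image of the connected set $\Omega$ under the continuous map that is the identity on $\Omega_s$ and sends $\Psi_j(z)$ to $\Psi_j(sz/|z|)$ for $|z|>s$; and $\{\psi>0\}$ is the increasing union of the $\Omega_s$, $s<r'$. Hence $\min(P_+,2\varepsilon_0)$ is constant on $\{\psi>0\}$. Since $P>2\varepsilon_0$ on $\operatorname{supp}d\psi$, which meets $\{\psi>0\}$, $P\ge2\varepsilon_0$ on $\{\psi>0\}$. On the rest of $\Omega$, $P>0$ by Lemma 4(a). By Proposition 3, $\omega$ and $h$ extend continuously to $\overline\Omega$, and on $\partial\Omega$ we have $|\omega|>0=h$. So $|\omega|-h^2>0$ on $\overline\Omega$, i.e. $|\nabla h|>|h|$ with the continuous representative $|\nabla h|^2=|\omega|$.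

**Step 2: a global square root of $\omega$ and its potential $k$.** By Proposition 3, $\omega\in C(\overline\Omega)\cap W^{1,p}(\Omega)$ for all $p<\infty$, and $\omega\ne0$ on $\overline\Omega$. In the collar of $\gamma_0$, $\omega\circ\Psi=\eta/(z\Psi')^2$ has winding number $0-2=-2$, which is even. Since circles in this collar generate the fundamental group of the doubly connected $\Omega$, $\omega=v^2$ with $v\in C(\overline\Omega)\cap W^{1,p}(\Omega)$ single-valued and nonvanishing. Then $2\partial_zh=\epsilon v$ a.e. with $\epsilon=\pm1$ measurable, and by (3)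
$$\bar\partial v=\frac{\bar\partial\omega}{2v}=\frac{2h\,\partial_zh}{2v}=\frac{\epsilon h}2 .$$
Write $v=X_1-iX_2$. Then $2\bar\partial v=\operatorname{div}X-i\operatorname{curl}X$, so
$$\operatorname{curl}X=0,\qquad\operatorname{div}X=\epsilon h,\qquad\nabla h=\epsilon X.\tag{20}$$
On $\gamma_j$, $\eta>0$ gives $v=\pm\sqrt\eta/(z\Psi')$ with constant sign by continuity. So $X\simeq\bar v=\pm\sqrt\eta\,z\Psi'/\lambda$ is normal to $\gamma_j$. Hence $X$ has zero circulation along $\gamma_0$. Because $\operatorname{curl}X=0$, the circulation along the collar circles near $\gamma_0$ is constant, and by continuity of $X$ up to $\gamma_0$ it is $0$. So $X=\nabla k$ with $k\in C^1(\overline\Omega)\cap W^{2,p}(\Omega)$, constant on each $\gamma_j$, and $\nabla k\ne0$ on $\overline\Omega$.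

Choose the sign of $v$ so that $X$ points outward on $\gamma_0$. Then near $\gamma_0$, $k$ is below its value there. As $\nabla k\ne0$, $k$ has no interior extremum, so its minimum and maximum over $\overline\Omega$ are boundary values. The minimum is not the value on $\gamma_0$, so it is attained exactly on $\gamma_1$, and the maximum exactly on $\gamma_0$. Normalize $k=0$ on $\gamma_1$ and $k=L>0$ on $\gamma_0$; then $0<k<L$ in $\Omega$.

**Step 3: level sets are single Jordan curves.** For $0<t<L$, $\{k=t\}$ is nonempty, compact in $\Omega$ and, as $\nabla k\ne0$, a $C^1$ one-manifold, i.e. finitely many disjoint Jordan curves. None bounds a disc contained in $\Omega$, and no two bound a region contained in $\Omega$: otherwise $k$, equal to $t$ on the boundary of that region, would have a critical point inside. A Jordan curve in $\Omega$ that bounds no disc in $\Omega$ encloses $\gamma_1$, and two disjoint such curves are nested with the region between them contained in $\Omega$. So $\{k=t\}$ is one Jordan curve separating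 $\gamma_0$ from $\gamma_1$.

**Step 4: $h=f(k)$.** In local $C^1$ coordinates $(k,y)$ the Lipschitz function $h$ has, by $\nabla h=\epsilon\nabla k$, $\partial_yh=0$ and $\partial_kh=\epsilon$ a.e. So on a coordinate rectangle $h$ is independent of $y$ (for a.e. $k$ by Fubini, then for all $k$ by continuity). Hence $h$ is locally constant on level sets, and these are connected: $h=f(k)$ with $f$ locally Lipschitz on $(0,L)$, $|f'|=1$ a.e., $\epsilon=f'(k)$ a.e. As $h$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$, $f$ extends continuously with $f(0)=f(L)=0$. By (20), $\Delta k=\operatorname{div}X=\epsilon h=f'(k)f(k)$ a.e.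

**Step 5: finitely many sign changes.** We transfer the finiteness of $\mu$ to $f'$. Let $a(t)=\int_{\{k=t\}}|\nabla k|\,d\mathcal H^1$. For $\phi\in C_c^\infty(0,L)$ the coarea formula gives
$$\int_0^La\,\phi'\,dt=\int_\Omega\nabla k\cdot\nabla(\phi(k))=-\int_\Omega\phi(k)\,\Delta k=-\int_0^L\phi(t)\Big(\int_{\{k=t\}}\frac{\Delta k}{|\nabla k|}\,d\mathcal H^1\Big)dt .$$
As $\int_0^La\,dt=\int_\Omega|\nabla k|^2<\infty$ and the inner integral is in $L^1(0,L)$, $a\in W^{1,1}(0,L)$. Also $a\ge c>0$: $|\nabla k|\ge c'>0$ on $\overline\Omega$, and $\{k=t\}$ encloses the hole, so its length is bounded below. Testing (1) with $\phi(k)\in C^1_c(\Omega)$,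
$$\int_0^Lf'a\,\phi'\,dt=\int_\Omega\nabla h\cdot\nabla(\phi(k))=\int_\Omega\phi(k)\,d(\mu-h\,dx),$$
which is at most $C\sup|\phi|$ in absolute value. So $f'a\in BV(0,L)$. As $1/a\in W^{1,1}(0,L)$, the product $f'=(f'a)\cdot\frac1a$ is in $BV(0,L)$. Since $f'=\pm1$, each jump costs variation $2$, and there are finitely many jumps $t_1<\dots<t_N$ in $(0,L)$.

**Step 6: the measure.** On each region of $\Omega$ between consecutive jump curves (or a jump curve and the boundary), $f'$ is constant, $h=\pm k+\text{const}\in W^{2,p}$, and $\Delta h=f'(k)\Delta k=(f')^2f(k)=h$ a.e., so $\mu=0$ there. For $\zeta\in C_c^\infty(\Omega)$, integrate $\int\nabla h\cdot\nabla\zeta+h\zeta$ by parts in each region. On $\{k=t_i\}$ let $\nu=\nabla k/|\nabla k|$. The side $k<t_i$ has outward normal $\nu$ and contributes $f'(t_i^-)|\nabla k|$; the side $k>t_i$ has outward normal $-\nu$ and contributes $-f'(t_i^+)|\nabla k|$. Hence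
$$\int_\Omega\zeta\,d\mu=-\sum_i[f'](t_i)\int_{\{k=t_i\}}\zeta\,|\nabla k|\,d\mathcal H^1,$$
which is the asserted formula for $\mu$. $\blacksquare$
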